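# Diagonal tori do not detect coamenability of compact quantum groups

## 1. Theorems A, B and C on tori and coamenability

**Theorem A.** If $G\subset U_N^+$ is coamenable, then for every $Q\in U_N$ the group $\Lambda_Q$ dual to the torus $T_Q\subset G$ is amenable.

**Theorem B.** For every $N\ge 2$ there is a non-coamenable $G\subset U_N^+$ all of whose tori $T_Q$, $Q\in U_N$, are coamenable. For $N=1$, a closed subgroup $G\subset U_1^+$ is coamenable if and only if all its tori are.

**Theorem C.** Let $\Gamma$ be a finitely generated group, $A\subset\Gamma$ a finite abelian subgroup, and $\sigma:\widehat A\times\widehat A\to\mathbb T$ a bicharacter.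

1. There is a compact matrix quantum group $G=G(\Gamma,A,\sigma)$ with $C(G)=C^*(\Gamma)$ and $\Delta=\Omega\Delta_0(\cdot)\Omega^*$, where $\Omega=\sum_{\chi,\psi}\sigma(\chi,\psi)\,p_\chi\otimes p_\psi$. It is coamenable iff $\Gamma$ is amenable.
2. Its closed quantum subgroups correspond exactly to the normal subgroups $M\lhd\Gamma$. The subgroup attached to $M$ has function algebra $C^*(\Gamma/M)$, and is coamenable iff $\Gamma/M$ is amenable. It is a group dual iff the image of $\Omega_{21}^*\Omega$ commutes with $g\otimes g$ for all $g\in\Gamma/M$.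
3. There is a non-coamenable $G$ of this type whose only closed quantum subgroups are $\{1\}$ and $G$, and all of whose tori $T_Q$ are trivial.

These theorems settle the following conjecture from Teo Banica, "Principles of operator algebras", arXiv:2208.03600 (2022): *a closed subgroup $G\subset U_N^+$ is coamenable if and only if each of the tori $T_Q$ is coamenable, in the usual discrete group sense.* Theorem A says that "only if" is true. Theorem B says that "if" is false for every $N\ge2$, and trivially true for $N=1$. By Theorem C(3), neither tori nor any other family of proper closed quantum subgroups can detect coamenability: there is a non-coamenable $G$ whose only proper closed quantum subgroup is trivial.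

In plain words, a compact quantum group has an amenability property, and for each choice of basis of $\mathbb C^N$ it contains a "diagonal subgroup" which is the dual of an ordinary discrete group. Can one read off the amenability of the whole from the amenability of these ordinary groups? We now define all the words in this question.

## 2. Quantum groups, subgroups, tori, and the facts we rely on

Tensor products of $C^*$-algebras are minimal ones, so the algebraic tensor product sits inside.

**Definition (closed subgroups of $U_N^+$).** A closed subgroup $G\subset U_N^+$ is given by a $C^*$-algebra $C(G)$ generated by the entries of a unitary $u=(u_{ij})\in M_N(C(G))$ whose conjugate $\bar u=(u_{ij}^*)$ is also unitary, such that there are morphisms of $C^*$-algebras $\Delta:C(G)\to C(G)\otimes C(G)$ and $\varepsilon:C(G)\to\mathbb C$, and an antimorphism $S:C(G)\to C(G)$, with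
$$\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj},\qquad \varepsilon(u_{ij})=\delta_{ij},\qquad S(u_{ij})=u_{ji}^*.$$
We write $\mathcal O(G)$ for the $*$-algebra generated by the $u_{ij}$, and we always take $C(G)$ *full*: it is the enveloping $C^*$-algebra of $\mathcal O(G)$.

**Definition (group duals).** For a discrete group $\Gamma$, let $C^*(\Gamma)$ be the enveloping $C^*$-algebra of $\mathbb C[\Gamma]$, and on it put
$$\Delta_0(g)=g\otimes g,\qquad S_0(g)=g^{-1},\qquad \varepsilon(g)=1,\qquad \tau(g)=\delta_{g,1}.$$
If $\Gamma=\langle g_1,\dots,g_N\rangle$, these maps and $u=\mathrm{diag}(g_1,\dots,g_N)$ define a closed subgroup of $U_N^+$, written $\widehat\Gamma$. A quantum group of this form, up to the choice of the fundamental representation, is called a *group dual*. For example, $\widehat{\mathbb Z}$ is the circle: $C^*(\mathbb Z)=C(\mathbb T)$.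

**Representations and the Haar state (Woronowicz).** A representation of $G$ is a unitary $w\in M_n(\mathcal O(G))$ with $\Delta(w_{ij})=\sum_kw_{ik}\otimes w_{kj}$. Its character is $\sum_iw_{ii}$, and $\mathrm{Fix}(w)=\{\xi\in\mathbb C^n: \sum_jw_{ij}\xi_j=\xi_i1\ \text{for all } i\}$. Characters add under $\oplus$ and multiply under $\otimes$. The algebra $\mathcal O(G)$ is spanned by the coefficients of irreducible representations, every representation is a direct sum of irreducible ones, and the coefficients of one irreducible representation are linearly independent. There is a unique state $h$, the Haar state, with $(h\otimes id)\Delta=h(\cdot)1=(id\otimes h)\Delta$. It is faithful on its GNS image $C_{red}(G)$, and $h(\text{character of }w)=\dim\mathrm{Fix}(w)$. For $\widehat\Gamma$ we have $h=\tau$, since $(\tau\otimes id)\Delta_0(g)=\tau(g)g=\tau(g)1$; and the last formula, for $w=\mathrm{diag}(g_1,\dots,g_N)$, says that $\tau(\sum_i g_i)$ is the number of $i$ with $g_i=1$.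

**Definition (coamenability).** $G$ is coamenable if the canonical surjection $C(G)\to C_{red}(G)$ is an isomorphism. For $G=\widehat\Gamma$ this surjection is $C^*(\Gamma)\to C^*_r(\Gamma)$. Hulanicki's theorem says that it is injective iff $\Gamma$ is amenable, so $\widehat\Gamma$ is coamenable iff $\Gamma$ is amenable.

**Kesten's theorem.** If $g_1,\dots,g_N$ generate $\Lambda$, then $\big\|\sum_i\lambda(g_i)+\lambda(g_i^{-1})\big\|=2N$ on $\ell^2(\Lambda)$ iff $\Lambda$ is amenable. Repetitions among the $g_i$ are allowed, since the operator is $2N$ times convolution by a symmetric probability measure with generating support.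

**Definition (closed quantum subgroups).** A closed quantum subgroup $H$ of $G$ is a quantum group with $B=C(H)$ full, together with a surjective $*$-morphism $\pi:C(G)\to B$ such that $(\pi\otimes\pi)\Delta=\Delta_H\pi$ and $\mathcal O(H)=\pi(\mathcal O(G))$. Two of these are identified when they have the same $\ker\pi$. For example, if $\Gamma\to\Gamma/M$ is a quotient of groups, then $C^*(\Gamma)\to C^*(\Gamma/M)$ makes $\widehat{\Gamma/M}$ a closed quantum subgroup of $\widehat\Gamma$.

**Definition (the torus $T_Q$).** For $Q\in U_N$ put $v=QuQ^*$, and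
$$C(T_Q)=C(G)\Big/\left\langle v_{ij}=0\ \Big|\ \forall i\ne j\right\rangle ,\qquad g_i=\pi(v_{ii}),\qquad \Lambda_Q=\langle g_1,\dots,g_N\rangle .$$

That $T_Q$ is the dual of $\Lambda_Q$ is a known fact. The reason is a small lemma which we shall use twice.

**Lemma 1.** Let $B$ be an algebra, and $D:B\to B\otimes B$ a linear map. Then the nonzero elements $x\in B$ with $D(x)=x\otimes x$ are linearly independent.

*Proof.* If not, some such $x$ is a combination $x=\sum_ic_ix_i$ of linearly independent elements $x_i$ of the same kind, all different from $x$. Applying $D$ gives $\sum_ic_i\,x_i\otimes x_i=\sum_{i,j}c_ic_j\,x_i\otimes x_j$. The $x_i\otimes x_j$ are linearly independent, so $c_ic_j=0$ for $i\ne j$ and $c_i^2=c_i$. Hence at most one $c_i$ is nonzero, and it is $1$. So $x=0$ or $x=x_i$, a contradiction. $\square$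

Now consider $T_Q$. From $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$ we get $\Delta(v_{ij})=\sum_kv_{ik}\otimes v_{kj}$, because $Q$ is a scalar matrix. So $(\pi\otimes\pi)\Delta(v_{ij})=\delta_{ij}\,g_i\otimes g_i$, and $\Delta$ descends to $\Delta_{T_Q}$ with $\Delta_{T_Q}(g_i)=g_i\otimes g_i$. Likewise $\varepsilon(v_{ij})=\delta_{ij}$ and $S(v_{ij})=v_{ji}^*$, so $\varepsilon$ and $S$ descend, and in particular $C(T_Q)\neq0$. The matrix $\pi(v)=\mathrm{diag}(g_i)$ is unitary, so the $g_i$ are unitaries, and every element $g$ of $\Lambda_Q$ satisfies $\Delta_{T_Q}(g)=g\otimes g$. By Lemma 1 the $*$-algebra generated by the $g_i$ is $\mathbb C[\Lambda_Q]$. It is $\pi(\mathcal O(G))$, because the entries of $\pi(v)$ and of $\pi(u)$ have the same span. Finally, a $*$-representation of $\mathbb C[\Lambda_Q]$ gives one of $\mathcal O(G)$, hence of the full algebra $C(G)$, killing the $v_{ij}$ with $i\ne j$, hence one of $C(T_Q)$. So $C(T_Q)=C^*(\Lambda_Q)$ is full. In conclusion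
$$T_Q=\widehat{\Lambda}_Q\ \text{ is a closed quantum subgroup of } G,\ \text{ coamenable iff } \Lambda_Q \text{ is amenable.}\tag{1}$$

## 3. Commutative, cocommutative and free cases

**The case $N=1$.** Here $u$ is a single unitary with $\Delta(u)=u\otimes u$. By Lemma 1 and fullness, $C(G)=C^*(\Gamma)$ with $\Gamma=\langle u\rangle$ cyclic. There are no off-diagonal entries, so $T_Q=G$. Everything is coamenable. This proves the $N=1$ statement of Theorem B.

**Classical groups.** If $G\subset U_N$ is an ordinary compact group, $C(G)$ is commutative, $h$ is integration against Haar measure, which is faithful on $C(G)$, and so $G$ is coamenable. Each $\Lambda_Q$ is a group of elements of a commutative algebra, so it is abelian, hence amenable. Both sides of the conjecture hold.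

**Group duals.** Let $G=\widehat\Gamma$ with any fundamental representation $u$. The elements of $\Gamma$ are one-dimensional representations whose coefficients span $\mathcal O(G)=\mathbb C[\Gamma]$, so all irreducible representations are one-dimensional and $QuQ^*=\mathrm{diag}(h_1,\dots,h_N)$ for some $Q\in U_N$ and $h_i\in\Gamma$. For this $Q$ nothing is divided out, $T_Q=G$ and $\Lambda_Q=\Gamma$. So if all tori are coamenable, $G$ is. Together with Theorem A, the conjecture holds for group duals.

**The free case.** Let $G=U_N^+$, where $C(G)$ is the universal $C^*$-algebra for the relations "$u$ and $\bar u$ are unitary". With $v=QuQ^*$ we have $\bar v=\bar Q\bar u\bar Q^*$, so $v$ is subject to exactly the same relations. A diagonal matrix $\mathrm{diag}(g_i)$ satisfies them iff the $g_i$ are unitaries, so $C(T_Q)=C^*(F_N)$. For $N\ge2$ the tori are not coamenable, and by Theorem A neither is $U_N^+$.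

The third case contains a remark that we will need. Let $H=\widehat\Lambda$ be *any* group dual that is a closed quantum subgroup of $G$, with quotient map $\rho$. The representation $\rho(u)$ splits into one-dimensional ones, so $\rho(QuQ^*)$ is diagonal with entries in $\Lambda$ for some $Q$. Thus $\rho$ factors through $C(T_Q)$, and it sends the $g_i$ to elements of $\Lambda$ which generate $\Lambda$. Hence
$$\text{if } \widehat\Lambda \text{ is a closed quantum subgroup of } G, \text{ then } \Lambda \text{ is a quotient of some } \Lambda_Q.\tag{2}$$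
So "all tori are coamenable" means "all group dual subgroups of $G$ are coamenable". A counterexample must be neither commutative nor cocommutative, and must hide its non-amenability from all its group dual subgroups.

## 4. Counting fixed vectors: proof of Theorem A

Let $G\subset U_N^+$ be coamenable and $Q\in U_N$. The plan is to transfer growth of moments from $G$ to $\Lambda_Q$ and apply Kesten's theorem. Put
$$y=\sum_i(u_{ii}+u_{ii}^*),$$
the character of $u\oplus\bar u$. It is self-adjoint.

**Step 1. The moments of $y$ grow as fast as possible.** This is where coamenability is used. The counit $\varepsilon$ is a character of $C(G)=C_{red}(G)$ with $\varepsilon(y)=2N$. So $\|y\|_{red}\ge2N$. As $h$ is a faithful state on $C_{red}(G)$, the distribution of $y=y^*$ with respect to $h$ has support equal to the spectrum of $y$. Hence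
$$\lim_{k\to\infty}h(y^{2k})^{1/2k}=\|y\|_{red}\ge2N .$$

**Step 2. Passing to a subgroup increases fixed vectors.** This compares $G$ with $T_Q$. The element $y^{2k}$ is the character of $w=(u\oplus\bar u)^{\otimes2k}$. If $\xi\in\mathrm{Fix}(w)$, i.e. $\sum_jw_{ij}\xi_j=\xi_i1$, applying $\pi$ shows that $\xi$ is fixed by the representation $\pi(w)$ of $T_Q$. Since the trace is invariant under conjugation by $Q$, $\pi(y)=\sum_i(g_i+g_i^{-1})$. The Haar state of $T_Q$ is $\tau$ on $C^*(\Lambda_Q)$. Therefore
$$h(y^{2k})=\dim\mathrm{Fix}(w)\le\dim\mathrm{Fix}(\pi(w))=\tau\big(\pi(y)^{2k}\big).\tag{3}$$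

**Step 3. Kesten's theorem.** This turns growth into amenability. Since $\tau(x)=\langle\lambda(x)\delta_1,\delta_1\rangle$, we have $\tau(\pi(y)^{2k})^{1/2k}\le\|\lambda(\pi(y))\|$. With Steps 1 and 2,
$$2N\le\Big\|\sum_i\lambda(g_i)+\lambda(g_i^{-1})\Big\|\le2N .$$
The $g_i$ generate $\Lambda_Q$, so $\Lambda_Q$ is amenable. $\square$

**Why this argument does not reverse.** The natural approach to the converse is to run the three steps backwards. Amenability of $\Lambda_Q$ says that the right side of (3) has full growth $(2N)^{2k}$ up to subexponential factors. But (3) bounds the moments of $G$ from *above* by those of $T_Q$. We would need a bound from below, and restricting to a subgroup never provides one: a subgroup may have many more fixed vectors than the whole group. So the converse breaks at (3), and this suggests a counterexample where the tori are very small in $G$.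

## 5. Twisting the coproduct of a group algebra

Coamenability, as a statement about $C(G)\to C_{red}(G)$, depends only on the $C^*$-algebra and the Haar state. Being a group dual depends on the coproduct. So we keep the algebra $C^*(\Gamma)$ of a non-amenable group and change only the coproduct, by conjugating $\Delta_0$ with a unitary that lives on a small finite subgroup. Let us see what such a change does, postponing the question of which changes are allowed. For $X\in B\otimes B$, $X_{21}$ is its image under the flip.

**Lemma 2.** Let $A\subset\Gamma$ be a finite abelian subgroup, $\Omega\in\mathbb C[A]\otimes\mathbb C[A]$ a unitary, and let $G\subset U_N^+$ be such that $C(G)=C^*(\Gamma)$, $\mathcal O(G)=\mathbb C[\Gamma]$, $\Delta=\Omega\Delta_0(\cdot)\Omega^*$.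

(a) $C(G)$ is full, the Haar state is $\tau$, and $G$ is coamenable iff $\Gamma$ is amenable.

(b) Let $H$ be a closed quantum subgroup, with $\pi:C(G)\to B=C(H)$. Put $\bar g=\pi(g)$, $\bar\Gamma=\pi(\Gamma)$ (a group of unitaries), $\bar A=\pi(A)$, $\bar\Omega=(\pi\otimes\pi)(\Omega)$. Then $\bar\Gamma$ is linearly independent in $B$, $\mathcal O(H)=\mathbb C[\bar\Gamma]$, $B=C^*(\bar\Gamma)$, $\Delta_H=\bar\Omega\Delta_0(\cdot)\bar\Omega^*$, and $H$ is coamenable iff $\bar\Gamma$ is amenable.

(c) If in (b) $H$ is a group dual, then $\bar F=\bar\Omega_{21}^*\bar\Omega$ commutes with $\bar g\otimes\bar g$ for all $g\in\Gamma$.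

*Proof of (a): the twist does not move the Haar state.* Fullness holds because $C^*(\Gamma)$ is the enveloping algebra of $\mathbb C[\Gamma]=\mathcal O(G)$. We check that $\tau$ is invariant on each $g\in\Gamma$. If $g\notin A$, then $\Omega(g\otimes g)\Omega^*$ is a combination of elements $xgx'\otimes ygy'$ with $x,x',y,y'\in A$. Now $1\notin AgA$, since $xgx'=1$ would give $g=x^{-1}x'^{-1}\in A$. So $(\tau\otimes id)\Delta(g)=0=\tau(g)1$. If $g\in A$, then $\Omega$ commutes with $g\otimes g$ because $A$ is abelian, so $\Delta(g)=g\otimes g$ and $(\tau\otimes id)\Delta(g)=\tau(g)g=\tau(g)1$. The computation with $id\otimes\tau$ is the same. By linearity and continuity $\tau$ is invariant, so it is the Haar state. Then $C(G)\to C_{red}(G)$ is $C^*(\Gamma)\to C^*_r(\Gamma)$, and Hulanicki's theorem applies.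

*Proof of (b): subgroups are again twists.* To untwist in $B$, put $\Delta'=\bar\Omega^*\Delta_H(\cdot)\bar\Omega:B\to B\otimes B$. Then
$$\Delta'(\bar g)=\bar\Omega^*\,(\pi\otimes\pi)\big(\Omega(g\otimes g)\Omega^*\big)\,\bar\Omega=\bar g\otimes\bar g .$$
The $\bar g$ are unitaries, hence nonzero, so by Lemma 1 the set $\bar\Gamma$ is linearly independent. Therefore $\mathcal O(H)=\pi(\mathbb C[\Gamma])$ is the group algebra $\mathbb C[\bar\Gamma]$. As $B$ is full, $B=C^*(\bar\Gamma)$. By the formula for $\Delta'$, $\Delta_H=\bar\Omega\Delta_0(\cdot)\bar\Omega^*$, with $\bar\Omega$ a unitary in $\mathbb C[\bar A]\otimes\mathbb C[\bar A]$. So (a) applies to $(H,\bar\Gamma,\bar A,\bar\Omega)$ and gives the last claim.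

*Proof of (c): a group dual has a symmetric coproduct.* If $H=\widehat\Lambda$, then $\Delta_H(s)=s\otimes s$ for $s\in\Lambda$, so $\Delta_H$ is invariant under the flip. By (b) this says $\bar\Omega(\bar g\otimes\bar g)\bar\Omega^*=\bar\Omega_{21}(\bar g\otimes\bar g)\bar\Omega_{21}^*$. Multiply by $\bar\Omega_{21}^*$ on the left and by $\bar\Omega$ on the right: $\bar F(\bar g\otimes\bar g)=(\bar g\otimes\bar g)\bar F$. $\square$

**Application to tori.** Take $H=T_Q$, a closed quantum subgroup and a group dual by (1). Then (b) and (c) apply. The algebra $C(T_Q)$ is now a group algebra in two ways, $C^*(\Lambda_Q)=C^*(\bar\Gamma)$, and the two groups may differ as sets of unitaries (Section 8 has an example). But coamenability of $T_Q$ is one property: by (1) it means that $\Lambda_Q$ is amenable, and by (b) that $\bar\Gamma$ is amenable. Hence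
$$\Lambda_Q\ \text{is amenable}\iff\bar\Gamma=\pi(\Gamma)\ \text{is amenable}.\tag{4}$$

So every torus singles out a quotient $\bar\Gamma$ of $\Gamma$ on which $\bar F$ commutes with all $\bar g\otimes\bar g$. We want $\Gamma$ non-amenable, with all such quotients amenable.

## 6. Which group to twist

Take $A=\{1,a,b,ab\}\cong\mathbb Z_2^2$, and put
$$p=\tfrac{1+a}2,\quad q=\tfrac{1-a}2,\quad p'=\tfrac{1+b}2,\quad q'=\tfrac{1-b}2,$$
$$\Omega=p\otimes1+q\otimes b=1\otimes p'+a\otimes q'=\tfrac12(1\otimes1+a\otimes1+1\otimes b-a\otimes b).\tag{5}$$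
The three forms agree by expansion. $\Omega$ is self-adjoint, and $\Omega^2=p\otimes1+q\otimes b^2=1$, so it is a self-adjoint unitary. Then
$$F=\Omega_{21}^*\Omega=\Omega_{21}\Omega=\tfrac14(1\otimes1+1\otimes a+b\otimes1-b\otimes a)(1\otimes1+a\otimes1+1\otimes b-a\otimes b).$$
The product of the terms $(-1)^{ij}b^i\otimes a^j$ and $(-1)^{kl}a^k\otimes b^l$ is $(-1)^{ij+kl}\,b^ia^k\otimes a^jb^l$. As $i,j,k,l$ run over $\{0,1\}$, each pair of $A\times A$ occurs exactly once:
$$F=\tfrac14\sum_{x,y\in A}\pm\,x\otimes y .\tag{6}$$
So $F$ has full support $A\times A$. If $A$ survives in $\bar\Gamma$, commutation of $\bar F$ with $\bar g\otimes\bar g$ forces $\bar g$ to normalize $\bar A$. That is a strong restriction. The danger is in the quotients where $A$ collapses.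

**A choice that fails.** The first non-amenable group one would try is $\Gamma=A*\langle t\rangle\cong\mathbb Z_2^2*\mathbb Z$. (The twist exists by Theorem C(1), proved in Section 9 independently of this section.) Let $M$ be the normal closure of $a$, so $\Gamma/M=\langle b\rangle*\langle t\rangle\cong\mathbb Z_2*\mathbb Z$. In the quotient $\bar p=1$ and $\bar q=0$, so $\bar\Omega=1\otimes1$: the twist has disappeared. By Theorem C(2), the dual of $\mathbb Z_2*\mathbb Z$ is a closed quantum subgroup. But $\mathbb Z_2*\mathbb Z$ is not amenable, since $t$ and $btb$ generate a free group of rank $2$ (a reduced word in them is, in normal form, a nonempty alternating product of powers of $t$ and letters $b$). By (2) some $\Lambda_Q$ has this group as a quotient, so is not amenable. The point of failure is that one can kill part of $A$ and keep a large group.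

**The remedy.** We want three things: first, that $\Gamma$ be generated by $A$ and one element $t$, so that if $\bar A$ is normal in $\bar\Gamma$ then $\bar\Gamma/\bar A$ is cyclic; second, that killing any of $a$, $b$, $ab$ make $\bar\Gamma$ abelian; third, that $\Gamma$ be non-amenable. The relation $tbt^{-1}=a$ gives the second property: if $a$ or $b$ dies then so does the other, and if $a=b$ then $a$ commutes with $t$. So we impose $a^2=b^2=1$, $ab=ba$, $tb=at$ and nothing else. Writing $a_n=t^nat^{-n}$, so that $a=a_0$ and $b=a_{-1}$, this is the group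
$$W=\langle a_n\ (n\in\mathbb Z)\mid a_n^2=1,\ a_na_{n+1}=a_{n+1}a_n\rangle,\qquad\Gamma=W\rtimes\mathbb Z,\qquad ta_nt^{-1}=a_{n+1}.$$
The shift preserves the relations of $W$ in both directions, so it is an automorphism and $\Gamma$ makes sense. By construction $\Gamma=\langle a,b,t\rangle$, with
$$a^2=b^2=1,\qquad ab=ba,\qquad tb=at .\tag{7}$$

**The subgroup $A=\{1,a,b,ab\}$ has order $4$.** The map $a_n\mapsto e_n$ from $W$ to $\bigoplus_{n}\mathbb Z_2e_n$ respects the relations, and $0,e_0,e_{-1},e_0+e_{-1}$ are distinct.

**The group $\Gamma$ is not amenable.** Let $F_2=\langle r,s\rangle$ be free, and $F_2\rtimes\mathbb Z_2$ the semidirect product where the generator $y$ of $\mathbb Z_2$ inverts $r$ and $s$. Then $(ry)^2=r(yry)=1$ and $(ys)^2=(ysy)s=1$. Send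
$$a_0\mapsto ry,\qquad a_2\mapsto y,\qquad a_4\mapsto ys,\qquad a_n\mapsto1\ \text{ for all other } n.$$
The squares go to $1$, and among two consecutive $a_n$ one is sent to $1$, so all relations of $W$ are respected. Under this morphism $a_0a_2\mapsto r$ and $a_2a_4\mapsto s$. So $a_0a_2$ and $a_2a_4$ generate a free subgroup of rank $2$ in $W\subset\Gamma$. Amenability passes to subgroups, so $\Gamma$ is not amenable.

## 7. The quantum group $G\subset U_2^+$ on $C^*(W\rtimes\mathbb Z)$

Let $\Gamma$ be the group of Section 6 and $\Omega$ as in (5). On $C^*(\Gamma)$ put $\Delta=\Omega\Delta_0(\cdot)\Omega$, keep $\varepsilon$, and set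
$$S=\mathcal WS_0(\cdot)\mathcal W,\qquad\mathcal W=p+qb=p'+q'a=\tfrac12(1+a+b-ab).$$
$\mathcal W$ is self-adjoint with $\mathcal W^2=p+qb^2=1$. So $\Delta,\varepsilon$ are morphisms and $S$ is an antimorphism. We need a $2\times2$ matrix $u$ to go with them. By (7),
$$tp'=pt,\qquad tq'=qt,\qquad t^{-1}p=p't^{-1},\qquad t^{-1}q=q't^{-1}.\tag{8}$$

**Step 1. Finding $u$.** We let the coproduct of one element tell us the matrix. Start with $pt$. Three ingredients are needed. First,
$$\Delta_0(p)=\tfrac12(1\otimes1+a\otimes a)=p\otimes p+q\otimes q,\qquad\Delta_0(q)=p\otimes q+q\otimes p .$$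
Second, multiplying by $\Omega=p\otimes1+q\otimes b$ on the left,
$$\Omega\Delta_0(p)=p\otimes p+q\otimes bq,\qquad\Omega\Delta_0(q)=p\otimes q+q\otimes bp .$$
Third, by $\Omega=1\otimes p'+a\otimes q'$ and (8),
$$(t\otimes t)\Omega=t\otimes pt+ta\otimes qt,\qquad(ta\otimes ta)\Omega=(t\otimes t)\Omega(a\otimes a)=ta\otimes pta+t\otimes qta .$$
Since $pq=0$ and $b$ commutes with $p,q$, only two of the four products survive in
$$\Delta(pt)=(p\otimes p+q\otimes bq)(t\otimes pt+ta\otimes qt)=pt\otimes pt+qta\otimes qbt .$$
So if $u_{11}=pt$, the natural guess is $u_{12}=qta$, $u_{21}=qbt$. Next,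
$$\Delta(qta)=(p\otimes q+q\otimes bp)(ta\otimes pta+t\otimes qta)=pt\otimes qta+qta\otimes pbta ,$$
which suggests $u_{22}=pbta$. We set
$$u=\begin{pmatrix}pt&qta\\ qbt&pbta\end{pmatrix}=\begin{pmatrix}1&0\\0&b\end{pmatrix}\begin{pmatrix}p&q\\q&p\end{pmatrix}\begin{pmatrix}t&0\\0&ta\end{pmatrix}.\tag{9}$$

**Step 2. The coproduct formula.** It remains to check the second row. Since $\Omega$ commutes with $b\otimes b$,
$$\begin{aligned}
\Delta(qbt)&=(b\otimes b)(p\otimes q+q\otimes bp)(t\otimes pt+ta\otimes qt)\\
&=(b\otimes b)(pta\otimes qt+qt\otimes bpt)=pbta\otimes qbt+qbt\otimes pt,\\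
\Delta(pbta)&=(b\otimes b)(p\otimes p+q\otimes bq)(ta\otimes pta+t\otimes qta)\\
&=(b\otimes b)(pta\otimes pta+qt\otimes bqta)=pbta\otimes pbta+qbt\otimes qta .
\end{aligned}$$
With Step 1 this is $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$ for all $i,j$.

**Step 3. $u$ and $\bar u$ are unitary.** We check that the matrix is admissible. In (9) the middle factor is self-adjoint with square $\mathrm{diag}(p+q,p+q)=1$, as $pq=0$; the outer factors are diagonal with unitary entries. So $u$ is unitary. For $\bar u$, first, $(\bar u\bar u^*)_{ij}=\sum_ku_{ik}^*u_{jk}$. By (8), and since $a$ commutes with $p',q'$,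
$$\begin{aligned}
u_{11}^*u_{11}+u_{12}^*u_{12}&=t^{-1}pt+at^{-1}qta=p'+aq'a=p'+q'=1,\\
u_{21}^*u_{21}+u_{22}^*u_{22}&=t^{-1}qt+at^{-1}pta=q'+ap'a=q'+p'=1,\\
u_{11}^*u_{21}+u_{12}^*u_{22}&=t^{-1}pqbt+at^{-1}qpbta=0,
\end{aligned}$$
and the $(2,1)$ entry is the adjoint of the last line. Second, $(\bar u^*\bar u)_{ij}=\sum_ku_{ki}u_{kj}^*$. The diagonal entries are
$$u_{11}u_{11}^*+u_{21}u_{21}^*=p+q=1,\qquad u_{12}u_{12}^*+u_{22}u_{22}^*=q+p=1 .$$
For the off-diagonal ones let $c=tat^{-1}=a_1$. It commutes with $a=a_0$, hence with $p,q$. So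
$$u_{11}u_{12}^*+u_{21}u_{22}^*=p\,tat^{-1}q+qb\,tat^{-1}\,bp=pcq+b(qcp)b=cpq+b(cqp)b=0,$$
and the $(2,1)$ entry is its adjoint.

**Step 4. The entries generate $\mathbb C[\Gamma]$.** This gives $\mathcal O(G)=\mathbb C[\Gamma]$ and $C(G)=C^*(\Gamma)$, full. The $*$-algebra generated by the $u_{ij}$ contains $u_{11}u_{11}^*=p$ and $u_{11}^*u_{11}=t^{-1}pt=p'$, hence $a=2p-1$ and $b=2p'-1$. So it contains $bu_{21}=qt$, and $t=pt+qt$. Since $a,b,t$ generate $\Gamma$, we are done.

**Step 5. Counit.** Since $\varepsilon(p)=1$ and $\varepsilon(q)=0$, we have $\varepsilon(u_{ij})=\delta_{ij}$.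

**Step 6. Antipode.** We check $S(u_{ij})=u_{ji}^*$. From $\mathcal W=p+qb=p'+q'a$ we read off $p\mathcal W=p$, $q\mathcal W=qb$, $\mathcal Wp'=p'$, $\mathcal Wq'=q'a$, and $\mathcal W$ commutes with $a,b$. Also $S_0(p)=p$ and $S_0(q)=q$. Using (8),
$$\begin{aligned}
S(pt)&=\mathcal Wt^{-1}p\mathcal W=\mathcal Wp't^{-1}\mathcal W=p't^{-1}\mathcal W=t^{-1}p\mathcal W=t^{-1}p=u_{11}^*,\\
S(qta)&=\mathcal Wat^{-1}q\mathcal W=a\mathcal Wq't^{-1}\mathcal W=aq'at^{-1}\mathcal W=t^{-1}q\mathcal W=t^{-1}qb=u_{21}^*,\\
S(qbt)&=\mathcal Wt^{-1}qb\mathcal W=q'at^{-1}b\mathcal W=at^{-1}qb\mathcal W=at^{-1}q\mathcal Wb=at^{-1}qb^2=at^{-1}q=u_{12}^*,\\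
S(pbta)&=\mathcal Wat^{-1}pb\mathcal W=a\mathcal Wp't^{-1}b\mathcal W=at^{-1}pb\mathcal W=at^{-1}p\mathcal Wb=at^{-1}pb=u_{22}^* .
\end{aligned}$$

So $G\subset U_2^+$ is a closed subgroup as in Lemma 2.

**Step 7. Larger $N$.** For $N>2$ keep $C(G),\Delta,\varepsilon,S$ and use $u\oplus1_{N-2}$ as fundamental matrix. It is unitary with unitary conjugate, its entries generate the same algebra, and $\Delta(1)=1\otimes1$, $\varepsilon(1)=1$, $S(1)=1$, $\Delta(0)=0$, $\varepsilon(0)=0$, $S(0)=0$, so all axioms persist and $G\subset U_N^+$. Lemma 2 applies to it as well.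

## 8. All tori of $G$ are coamenable: end of the proof of Theorem B

By Lemma 2(a), $G$ is not coamenable, since $\Gamma$ is not amenable. Let $Q\in U_N$, and use the notation of Lemma 2 for $H=T_Q$. By (4) we must show that $\bar\Gamma$ is amenable. It is generated by $\bar a,\bar b,\bar t$, with $\bar t\bar b\bar t^{-1}=\bar a$.

**Case $|\bar A|=4$.** Here the twist survives, and we exploit (6). The elements of $\bar\Gamma$ are linearly independent by Lemma 2(b), so we may view $\bar F$ in $\mathbb C[\bar\Gamma\times\bar\Gamma]$. The 16 pairs in (6) stay distinct, so $\bar F$ has support exactly $\bar A\times\bar A$. By Lemma 2(c), conjugation by $\bar g\otimes\bar g$ fixes $\bar F$, hence maps its support to itself. So $\bar g\bar A\bar g^{-1}=\bar A$ for all $g\in\Gamma$. Thus $\bar A$ is a finite normal subgroup, and $\bar\Gamma/\bar A$ is cyclic, generated by the class of $\bar t$. An extension of a cyclic group by a finite group is amenable.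

**Case $|\bar A|<4$.** Here $A\to\bar A$ is not injective, so one of $\bar a,\bar b,\bar a\bar b$ is $1$. If $\bar a=1$ or $\bar b=1$, both are $1$, since they are conjugate, and $\bar\Gamma=\langle\bar t\rangle$ is cyclic. If $\bar a\bar b=1$, then $\bar a=\bar b$, and $\bar t\bar a\bar t^{-1}=\bar t\bar b\bar t^{-1}=\bar a$, so $\bar\Gamma$ is abelian. In all cases $\bar\Gamma$ is amenable.

So $\Lambda_Q$ is amenable for every $Q\in U_N$, while $G$ is not coamenable. Together with the case $N=1$ in Section 3, this proves Theorem B. $\square$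

**Two tori by hand, for $N=2$.** For $Q=1$ the relation $u_{12}=qta=0$ gives $q=0$, so $a=1$ and then $b=t^{-1}at=1$; conversely $a=b=1$ gives $u_{12}=u_{21}=0$. What remains is $C^*(\mathbb Z)$ with $g_1=g_2=t$. So $\Lambda_1=\mathbb Z$, and this is the second case.

For $Q=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, the off-diagonal entries of $QuQ^*$ are $\frac12(u_{11}-u_{12}+u_{21}-u_{22})$ and $\frac12(u_{11}+u_{12}-u_{21}-u_{22})$. They vanish iff $u_{11}=u_{22}$ and $u_{12}=u_{21}$. With $c=tat^{-1}$, so $ta=ct$, this reads $p=pbc$ and $qc=qb$. The first relation is $pc=pb$. Adding, the two together are equivalent to $b=c$, that is $a_{-1}=a_1$. Conjugating by $t$, we get $a_n=a_{n+2}$ for all $n$, so $\bar\Gamma=\mathbb Z_2^2\rtimes\mathbb Z$ with $t$ exchanging $a$ and $b$. This is the first case, with $|\bar A|=4$. Here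
$$g_1=\tfrac12(u_{11}+u_{12}+u_{21}+u_{22})=u_{11}+u_{12}=pt+qbt=\mathcal Wt,\qquad g_2=u_{11}-u_{12}=(p-qb)t .$$
We have $(p-qb)^2=1$, so $g_1g_2^{-1}=(p+qb)(p-qb)=p-q=a$, and $g_1ag_1^{-1}=\mathcal Wc\,\mathcal W=\mathcal Wb\,\mathcal W=b$. As $b=c$, likewise $g_1bg_1^{-1}=\mathcal W\,tbt^{-1}\,\mathcal W=a$. So $\Lambda_Q=\{xg_1^k:x\in\bar A,\ k\in\mathbb Z\}$. Now
$$t=\mathcal Wg_1=\tfrac12(g_1+ag_1+bg_1-abg_1)$$
is a combination of four different elements of $\Lambda_Q$. By linear independence, $t\notin\Lambda_Q$. So $\Lambda_Q$ and $\bar\Gamma$ are different groups of unitaries in the same algebra, which is why (4) had to be argued through coamenability.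

## 9. Twists by a bicharacter: Theorem C(1) and C(2)

The matrix $u$ of Section 7 was found by luck of small size. We now construct one for every finite abelian $A\subset\Gamma$ and every bicharacter.

**Definition (bicharacter).** Let $\widehat A$ be the group of characters of $A$. A bicharacter is a map $\sigma:\widehat A\times\widehat A\to\mathbb T$ which is multiplicative in each variable. For $\chi\in\widehat A$ let $p_\chi=\frac1{|A|}\sum_{x\in A}\overline{\chi(x)}\,x$, the minimal projections of $\mathbb C[A]$. They are orthogonal with sum $1$, and $x=\sum_\chi\chi(x)p_\chi$ for $x\in A$.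

For example, let $A=\{1,a,b,ab\}$ and $\sigma(\chi,\psi)=(-1)^{il}$, where $\chi(a)=(-1)^i$ and $\psi(b)=(-1)^l$. Summing $p_\chi$ over $\chi(a)=1$, resp. $\chi(a)=-1$, gives $p$, resp. $q$, and similarly for $p',q'$ with $b$. So $\sum\sigma(\chi,\psi)p_\chi\otimes p_\psi=p\otimes p'+p\otimes q'+q\otimes p'-q\otimes q'=p\otimes1+q\otimes b$, which is the $\Omega$ of (5).

Applying $\Delta_0,S_0,\varepsilon$ to $x=\sum_\chi\chi(x)p_\chi$, and using the linear independence of characters, we get
$$\Delta_0(p_\chi)=\sum_{\chi'\chi''=\chi}p_{\chi'}\otimes p_{\chi''},\qquad S_0(p_\chi)=p_{\chi^{-1}},\qquad\varepsilon(p_\chi)=\delta_{\chi,1}.\tag{10}$$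
(For the first: $x\otimes x=\sum_{\chi',\chi''}\chi'\chi''(x)\,p_{\chi'}\otimes p_{\chi''}$, and one collects the terms with $\chi'\chi''=\chi$.)

*Proof of C(1).* Since $|\sigma|=1$, $\Omega=\sum\sigma(\chi,\psi)p_\chi\otimes p_\psi$ is unitary. Put $\Delta=\Omega\Delta_0(\cdot)\Omega^*$, keep $\varepsilon$, and let
$$S=\mathcal WS_0(\cdot)\mathcal W^*,\qquad\mathcal W=\sum_\chi\overline{\sigma(\chi,\chi)}\,p_\chi .$$
So $\Delta,\varepsilon$ are morphisms and $S$ is an antimorphism. For each $g\in\Gamma$ we build a representation whose coefficients are the elements $X_{(\chi,\psi)}=p_\chi gp_\psi$.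

**Step 1. What the representation must look like.** The aim is to see which scalar matrices to use. By (10), for $g\in\Gamma$,
$$\Delta(p_\chi gp_\psi)=\Omega\Delta_0(p_\chi)(g\otimes g)\Delta_0(p_\psi)\Omega^*=\sum_{\substack{\chi'\chi''=\chi\\ \psi'\psi''=\psi}}\sigma(\chi',\chi'')\overline{\sigma(\psi',\psi'')}\;p_{\chi'}gp_{\psi'}\otimes p_{\chi''}gp_{\psi''}.$$
On the finite group $L=\widehat A\times\widehat A$ consider the bicharacter
$$\omega\big((\chi,\psi),(\chi',\psi')\big)=\sigma(\chi,\chi')\overline{\sigma(\psi,\psi')} .$$
Then the formula reads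
$$\Delta(X_l)=\sum_{l'l''=l}\omega(l',l'')\,X_{l'}\otimes X_{l''}.\tag{11}$$
A matrix $\sum_l\lambda_l\otimes X_l$ will be a representation if the scalar matrices $\lambda_l$ multiply by the same rule, $\lambda_{l'}\lambda_{l''}=\omega(l',l'')\lambda_{l'l''}$.

**Step 2. The scalar matrices.** We produce such $\lambda_l$. On $\ell^2(L)$ let $\lambda_l\delta_m=\omega(l,m)\delta_{lm}$. These are unitaries, and
$$\lambda_l\lambda_m\delta_n=\omega(m,n)\omega(l,mn)\delta_{lmn}=\omega(l,m)\,\omega(lm,n)\delta_{lmn},$$
so $\lambda_l\lambda_m=\omega(l,m)\lambda_{lm}$, and $\lambda_{(1,1)}=1$. They are linearly independent, since $\lambda_l\delta_1=\delta_l$. Put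
$$U_g=\sum_{\chi,\psi}\lambda_{(\chi,\psi)}\otimes p_\chi gp_\psi .$$

**Step 3. Unitarity of $U_g$ and $\overline{U_g}$.** Since $\omega((\chi,1),(1,\psi))=1=\omega((1,\psi),(\chi,1))$, we have $\lambda_{(\chi,\psi)}=\lambda_{(\chi,1)}\lambda_{(1,\psi)}=\lambda_{(1,\psi)}\lambda_{(\chi,1)}$. By the first equality,
$$U_g=\Big(\sum_\chi\lambda_{(\chi,1)}\otimes p_\chi\Big)(1\otimes g)\Big(\sum_\psi\lambda_{(1,\psi)}\otimes p_\psi\Big).$$
All three factors are unitary, the outer ones because the $\lambda$'s are unitary and the $p$'s are orthogonal projections with sum $1$. Taking adjoints of the entries gives $\overline{U_g}=\sum\overline{\lambda_{(\chi,\psi)}}\otimes p_\psi g^{-1}p_\chi$, where the bar on scalar matrices is entrywise conjugation. This operation is multiplicative and preserves unitarity, so by the second equality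
$$\overline{U_g}=\Big(\sum_\psi\overline{\lambda_{(1,\psi)}}\otimes p_\psi\Big)(1\otimes g^{-1})\Big(\sum_\chi\overline{\lambda_{(\chi,1)}}\otimes p_\chi\Big),$$
again a product of unitaries.

**Step 4. Coproduct and counit.** By (11) and Step 2,
$$(id\otimes\Delta)U_g=\sum_{l',l''}\omega(l',l'')\lambda_{l'l''}\otimes X_{l'}\otimes X_{l''}=\sum_{l',l''}\lambda_{l'}\lambda_{l''}\otimes X_{l'}\otimes X_{l''}=(U_g)_{12}(U_g)_{13},$$
which is the formula $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$ for the entries of $U_g$. By (10), $(id\otimes\varepsilon)U_g=\lambda_{(1,1)}=1$.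

**Step 5. Antipode.** We show $(id\otimes S)U_g=U_g^*$. From $\lambda_l\lambda_{l^{-1}}=\omega(l,l^{-1})1=\overline{\omega(l,l)}1$ we get $\lambda_l^*=\lambda_l^{-1}=\omega(l,l)\lambda_{l^{-1}}$, so
$$U_g^*=\sum_{\chi,\psi}\sigma(\chi,\chi)\overline{\sigma(\psi,\psi)}\;\lambda_{(\chi^{-1},\psi^{-1})}\otimes p_\psi g^{-1}p_\chi .$$
On the other hand $S_0(p_\chi gp_\psi)=p_{\psi^{-1}}g^{-1}p_{\chi^{-1}}$, so after replacing $\chi,\psi$ by their inverses $(id\otimes S_0)U_g=\sum\lambda_{(\chi^{-1},\psi^{-1})}\otimes p_\psi g^{-1}p_\chi$. Since $\mathcal Wp_\psi=\overline{\sigma(\psi,\psi)}p_\psi$ and $p_\chi\mathcal W^*=\sigma(\chi,\chi)p_\chi$, conjugation by $\mathcal W$ produces exactly the scalars in $U_g^*$.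

**Step 6. Generation.** We collect enough $U_g$ to generate. As the $\lambda_l$ are linearly independent, each $X_l=p_\chi gp_\psi$ is a linear combination of entries of $U_g$, and $\sum_lX_l=g$. So for a finite generating set $E\neq\emptyset$ of $\Gamma$, the entries of $u=\bigoplus_{g\in E}U_g$ generate $\mathbb C[\Gamma]$ as a $*$-algebra.

Thus $(C^*(\Gamma),u)$ is a full Woronowicz algebra, with $N=|E||A|^2$. Lemma 2(a) gives the coamenability statement. $\square$

*Proof of C(2).* **Step 1. From subgroups to normal subgroups.** By Lemma 2(b), a closed quantum subgroup $H$ yields the group $\bar\Gamma$. With $M=\ker(\Gamma\to\bar\Gamma)$ we have $B=C^*(\Gamma/M)$, $\pi$ is the canonical map, and $H$ is coamenable iff $\Gamma/M$ is amenable.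

**Step 2. From normal subgroups to subgroups.** Let $M\lhd\Gamma$, with canonical map $\pi:C^*(\Gamma)\to C^*(\Gamma/M)$. On $C^*(\Gamma/M)$ take the maps $\bar\Omega\Delta_0(\cdot)\bar\Omega^*$, $\varepsilon$, and $\pi(\mathcal W)S_0(\cdot)\pi(\mathcal W)^*$. Checking on $g\in\Gamma$, they are compatible through $\pi$ with $\Delta,\varepsilon,S$; for instance $(\pi\otimes\pi)(\Omega(g\otimes g)\Omega^*)=\bar\Omega(\bar g\otimes\bar g)\bar\Omega^*$. So $\pi(u)$ satisfies all the axioms, and its entries generate $\pi(\mathbb C[\Gamma])=\mathbb C[\Gamma/M]$, whose enveloping algebra is $C^*(\Gamma/M)$. This is a closed quantum subgroup. Since $M=\{g\in\Gamma:\pi(g)=1\}$, different $M$ give different $\ker\pi$. So the correspondence is exact.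

**Step 3. Which ones are group duals.** If $H$ is a group dual, $\bar F=\bar\Omega_{21}^*\bar\Omega$ commutes with all $\bar g\otimes\bar g$, by Lemma 2(c). Conversely, suppose it does. Reading the computation of Lemma 2(c) backwards, $\bar\Omega(\bar g\otimes\bar g)\bar\Omega^*=\bar\Omega_{21}(\bar g\otimes\bar g)\bar\Omega_{21}^*$, so $\Delta_H$ is flip-invariant. Suppose that $w$ is an irreducible representation of $H$ of dimension $n\ge2$. Its coefficients $w_{ij}$ are linearly independent, and $\Delta_H(w_{12})=\sum_kw_{1k}\otimes w_{k2}$ contains $w_{11}\otimes w_{12}$ with coefficient $1$ but $w_{12}\otimes w_{11}$ with coefficient $0$. This contradicts flip-invariance. So all irreducible representations are one-dimensional. They are unitaries $s$ with $\Delta_H(s)=s\otimes s$, they form a group $\Lambda$, they span $\mathcal O(H)$, and they are linearly independent by Lemma 1. So $\mathcal O(H)=\mathbb C[\Lambda]$ with coproduct $\Delta_0$, and by fullness $B=C^*(\Lambda)$: $H$ is a group dual. $\square$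

## 10. Twisting Thompson's group $V$: Theorem C(3)

By Theorem C(2), a quantum group with no intermediate closed quantum subgroups is obtained by twisting a simple group. We need a simple, infinite, finitely generated, non-amenable group with a suitable $A$.

**Definition (Thompson's group $V$).** For a finite word $w$ in $0,1$, the cone $w$ is the set of sequences in $\{0,1\}^{\mathbb N}$ which begin with $w$. An element of $V$ is given by two partitions of the Cantor set $\{0,1\}^{\mathbb N}$ into the same finite number of cones and a bijection between them; it acts as a homeomorphism by replacing the prefixes accordingly. For example, $00\mapsto0$, $01\mapsto10$, $1\mapsto11$ defines an element of $V$.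

We use that $V$ is finitely generated, infinite and simple (Higman, *Finitely presented infinite simple groups*, 1974; Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*, Enseign. Math. 1996).

**Step 1. $V$ is not amenable.** We show this by its action on the Cantor set. An amenable group acting by homeomorphisms on a nonempty compact space has an invariant probability measure. Suppose $m$ is one for $V$. The element just given maps the cone $00$ onto the cone $0$; exchanging the prefixes $00$ and $01$ and fixing the cone $1$ maps $01$ onto $00$; exchanging the prefixes $0$ and $1$ maps the cone $0$ onto the cone $1$. So $m(0)=m(00)=m(01)$. But $m(0)=m(00)+m(01)=2m(0)$, so $m(0)=0$, and $m(1)=m(0)=0$. The total mass is then $0$, a contradiction.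

**Step 2. The twist.** Let $a\in V$ change the first letter of a sequence and $b\in V$ change the second letter. They generate $A\cong\mathbb Z_2^2$, acting regularly on the four cones $00,01,10,11$. Take $\sigma(\chi,\psi)=(-1)^{il}$, where $\chi(a)=(-1)^i$ and $\psi(b)=(-1)^l$. By the example in Section 9, $\Omega$ is given by (5), and by (6), which used only the group $A$, the element $\Omega_{21}^*\Omega$ has support $A\times A$. Let $G=G(V,A,\sigma)$. By Theorem C(1) and Step 1, $G$ is not coamenable.

**Step 3. The closed quantum subgroups.** By Theorem C(2) they correspond to the normal subgroups of $V$. Since $V$ is simple, these are $M=V$, giving $\{1\}$, and $M=1$, giving $G$.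

**Step 4. The tori.** Each $T_Q$ is a closed quantum subgroup and a group dual, by (1). So it is enough to see that $G$ is not a group dual. If it were, then by Theorem C(2) with $M=1$, the element $\Omega_{21}^*\Omega$ would commute with $g\otimes g$ for all $g\in V$. Its support $A\times A$ would be invariant under conjugation by all $g\otimes g$, so $A$ would be normal in $V$. But $A$ is finite and nontrivial, while $V$ is infinite and simple, a contradiction. Hence $T_Q=\{1\}$ and $\Lambda_Q=\{1\}$ for every $Q$. This proves Theorem C(3). $\square$
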